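# A transient regime for the frog model on every supercritical Galton–Watson tree

## 1. A potential with a reserve on the boundary

Let $T$ be a locally finite tree with root $o$. For a vertex $v\ne o$ write $p(v)$ for its parent. For any vertex $v$ let $D_v$ be its number of children and $T_v$ the subtree formed by $v$ and its descendants. We write $w\succ v$ for "$w$ is a child of $v$".

Attach two numbers to each vertex $v\neq o$: a number $e_v\in[0,1]$ and a number $A_v\in[0,\infty)$. For every vertex $v$ (the root included) put $S_v=\sum_{w\succ v}e_w$, and define prices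
$$h(o)=1,\qquad h(v)=\frac{h(p(v))}{1+S_v}\quad(v\ne o). $$
So $h$ decreases as we go down the tree, and it decreases quickly past a vertex whose children have large $e$.

Now let particles walk on $T$, starting from $o$, and let $V_t$ be the finite set of vertices visited by some particle up to time $t$. The object on which everything turns is
$$\Phi_t=\sum_{\text{active particles}}h(\text{position at time }t)\;+\sum_{v\notin V_t,\;p(v)\in V_t}A_v\,h(p(v)). \tag{1}$$
The first sum prices every moving particle. The second sum is a reserve: at each unvisited vertex $v$ on the boundary of the visited region we set aside the amount $A_v h(p(v))$, to pay for whatever wakes up when somebody steps on $v$ and, later, below it.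

What is it for? We shall let the particles wake up further particles, and we want to show that the root is visited only finitely often. If $e$ and $A$ are chosen so that $\Phi_t$ decreases in expectation, by a fixed amount for each particle sitting at $o$, then the expected number of visits to $o$ is at most a constant times $\Phi_0$. All the work lies in finding such $e$ and $A$ with $A$ finite.

## 2. The frog model and the statements

**Definition (frog model).** Fix a rooted tree $T$ and $\lambda>0$. At time $0$ one active particle (frog) sits at the root, and independent $\mathrm{Poiss}(\lambda)$ numbers of sleeping frogs sit at the non-root vertices. Active frogs perform independent discrete-time simple random walks on $T$. When an active frog lands on a vertex with sleeping frogs, all of these become active and begin their own independent walks. The model on $T$ is recurrent if almost surely infinitely many active frogs visit the root, and transient if almost surely only finitely many do.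

For example, let $T=\mathbb N$ be the one-ended path. Simple random walk on it is recurrent, so the first frog visits every vertex. It wakes infinitely many frogs, because infinitely many of the Poisson numbers are nonzero, and each of these frogs visits the root. The model is recurrent for every $\lambda>0$.

Let $Z$ be an offspring law, that is, a random variable with values in $\{0,1,2,\dots\}$, with $\mathbf E[Z]>1$; the value $\mathbf E[Z]=\infty$ is allowed. Let $T$ be a Galton–Watson tree with this offspring law, conditioned on survival if $\mathbf P(Z=0)>0$. A transient regime for $Z$ is a value $\lambda>0$, possibly depending on $Z$, such that the frog model with parameter $\lambda$ is transient on almost every $T$.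

For comparison: it is known that if $\mathbf P(Z\ge2)=1$ and $\mathbf E[Z^{4+\epsilon}]<\infty$ for some $\epsilon>0$, then a critical value $\lambda_c\in(0,\infty)$ separates recurrent and transient regimes for almost every tree. The question, from Marcus Michelen, Josh Rosenberg, "The frog model on Galton-Watson trees", arXiv:1910.02367 (2019), is whether a transient regime exists when $\mathbf P(Z\le1)>0$. The answer is yes for every such law: for every offspring law with $\mathbf E[Z]>1$ there is $\lambda_0=\lambda_0(Z)>0$ such that the frog model is transient on almost every Galton–Watson tree (conditioned on survival) for all $\lambda\in(0,\lambda_0]$. This is contained in the following statement, which also allows more frogs at vertices of large degree.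

**Theorem A.** Let $\mathbf E[Z]>1$. There is $\lambda_0>0$ such that for a.e. $T$ (conditioned on survival) the following holds. Place independent numbers $\eta_v$ of sleeping frogs at the vertices $v\ne o$, with arbitrary laws satisfying $\mathbf E[\eta_v\mid T]\le\lambda_0(1+D_v)$. Then the expected total number of visits of active frogs to the root is finite, given $T$. In particular the $\mathrm{Poiss}(\lambda)$ frog model is transient on a.e. $T$ for every $\lambda\in(0,\lambda_0]$, since its means satisfy $\lambda\le\lambda_0(1+D_v)$.

**Theorem B.**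

1. Among laws $Z$ with positive survival probability, a transient regime exists if and only if $\mathbf E[Z]>1$.
2. On every locally finite tree in which each vertex has at least $d\ge2$ children, if the $\eta_v$ are independent with $\mathbf E\eta_v\le(d-1)^2/(4d)$ for all $v\ne o$, the expected number of visits to the root is at most $2d/(d-1)$. In particular the model is transient.
3. The linear factor $1+D_v$ in Theorem A has the optimal exponent: for every $\beta>1$ there is a law $Z\ge1$ with $\mathbf P(Z=1)>0$ such that for every $\lambda>0$ the model with independent $\eta_v\sim\mathrm{Poiss}(\lambda(1+D_v)^\beta)$ is recurrent on a.e. $T$.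

## 3. Prices under which the potential decreases

This section turns the plan of Section 1 into a criterion for a fixed tree. Nothing in it is random except the frogs.

**Proposition 1.** Let $T$ be a locally finite rooted tree, and let the $\eta_v$ ($v\ne o$) be independent with $\mathbf E\eta_v\le\mu_v<\infty$. Suppose there are $e_v\in[0,1]$ and $A_v\in[0,\infty)$ such that for all $v\ne o$
$$\frac1{1+S_v}\le1-e_v\qquad\text{and}\qquad\frac{1+\mu_v+\sum_{w\succ v}A_w}{1+S_v}\le A_v+1-e_v. \tag{2}$$
If $S_o>0$, the expected number of pairs (time, active frog at $o$ at that time) is at most $\frac{D_o}{S_o}\bigl(1+\sum_{w\succ o}A_w\bigr)<\infty$. In particular the frog model on $T$ is transient.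

*Proof.* Put $s_v=1-e_v$ and $s_v^*=1/(1+S_v)$, so that $h(v)=s_v^*h(p(v))$. The first half of (2) says $s_v^*\le s_v$. Let $\mathcal F_t$ be the history up to time $t$, including the values $\eta_v$ for $v\in V_t$. At each time only finitely many frogs are active and only finitely many vertices have been visited, so (1) is a finite sum. We study the step from $t$ to $t+1$.

**Step 1: a charge for each frog.** The purpose of this step is to bound $\Phi_{t+1}$ by a sum over single frogs. If a frog at $x$ steps to its parent, charge it $h(p(x))$; if it steps to a child $y$, charge it $s_yh(x)$. We claim that, given $\mathcal F_t$ and the moves made at time $t+1$, the expected value of $\Phi_{t+1}$ is at most the sum of the charges plus the reserve $\sum A_vh(p(v))$ over the boundary of $V_t$.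

A frog that steps to its parent has new price exactly its charge. A frog that steps from $x$ to an already visited child $y$ has new price $h(y)=s_y^*h(x)\le s_yh(x)$, at most its charge.

It remains to treat an unvisited vertex $v$ that is hit at time $t+1$ by $k\ge1$ frogs. They all come from $p(v)$, because nothing below $v$ can be active before $v$ is visited. Since $v\notin V_t$, the number $\eta_v$ is independent of $\mathcal F_t$ and of the moves. The arriving frogs are worth $kh(v)$, the woken frogs are worth at most $\mu_vh(v)$ in expectation, the children of $v$ join the boundary with reserve $\sum_{w\succ v}A_wh(v)$, and the reserve $A_vh(p(v))$ is released. The sum of these changes is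
$$h(v)\Bigl(k+\mu_v+\sum_{w\succ v}A_w\Bigr)-A_vh(p(v))=h(p(v))\Bigl[ks_v^*+s_v^*\Bigl(\mu_v+\sum_{w\succ v}A_w\Bigr)-A_v\Bigr].$$
The second half of (2) says $s_v^*(\mu_v+\sum_{w\succ v} A_w)-A_v\le s_v-s_v^*$. So the bracket is at most $(k-1)s_v^*+s_v\le ks_v$, using $k\ge1$ and $s_v^*\le s_v$. The total is at most $ks_vh(p(v))$, which is the sum of the charges of the $k$ frogs. This proves the claim.

**Step 2: the mean charge.** The purpose is to average over the moves. A frog at $x\ne o$ has $D_x+1$ neighbors, and $h(p(x))=(1+S_x)h(x)$. Its mean charge is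
$$h(x)\,\frac{(1+S_x)+\sum_{y\succ x}(1-e_y)}{D_x+1}=h(x)\,\frac{1+S_x+D_x-S_x}{D_x+1}=h(x).$$
At the root (where $D_o\ge1$ since $S_o>0$) the mean charge is $\frac1{D_o}\sum_{y\succ o}(1-e_y)=1-\frac{S_o}{D_o}$, while $h(o)=1$.

**Step 3: summation.** Let $N_t$ be the number of active frogs at $o$ at time $t$. Steps 1 and 2 give
$$\mathbf E[\Phi_{t+1}\mid\mathcal F_t]\le\Phi_t-\frac{S_o}{D_o}N_t.$$
By induction $\mathbf E\Phi_t\le\Phi_0<\infty$. Taking expectations, summing over $t$ and using $\Phi\ge0$,
$$\frac{S_o}{D_o}\,\mathbf E\sum_{t\ge0}N_t\le\Phi_0=1+\sum_{w\succ o}A_w.$$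
A finite expected number of visits means that a.s. only finitely many frogs visit $o$. $\square$

As a sanity check, look at $T=\mathbb N$, where we know the model is recurrent. Number the vertices $0,1,2,\dots$. The first half of (2) reads $(1+e_{n+1})(1-e_n)\ge1$ for $n\ge1$. If $e_1>0$, this forces $e_n<1$ and $e_{n+1}\ge e_n/(1-e_n)$, hence $1/e_{n+1}\le1/e_n-1$ for all $n\geq 1$. After finitely many steps $1/e_n<1$, contradicting $e_n\le1$. So $S_o=e_1=0$, and the criterion correctly refuses to apply.

## 4. Regular branching, and why pipes and leaves need a reserve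

**The natural price is the hitting probability, and it leaves no room.** Let $C_v$ be the probability that a simple random walk from $v$ never visits $p(v)$. Conditioning on the first step,
$$1-C_v=\frac1{D_v+1}+\sum_{w\succ v}\frac{1}{D_v+1}(1-C_w)(1-C_v),\qquad\text{that is,}\qquad(1-C_v)\Bigl(1+\sum_{w\succ v}C_w\Bigr)=1. \tag{3}$$
With $e_v=C_v$ the price $h(v)$ is the product of the factors $1-C_u$ along the path from $v$ to $o$, which is the probability that the walk from $v$ ever hits the root. This is what one would try first. But then $(1+S_v)(1-e_v)=1$ exactly, and the second half of (2) becomes $\mu_v+\sum_{w\succ v}A_w\le(1+S_v)A_v$. With $A\equiv0$ it forces $\mu_v=0$: there is no room for a single sleeping frog.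

**Halving creates room.** Take $e_v=C_v/2$ instead. By (3), $C_v=\frac{\sum C_w}{1+\sum C_w}$, and so $e_v=\frac{S_v}{1+2S_v}$ and
$$(1+S_v)(1-e_v)=\frac{(1+S_v)^2}{1+2S_v}=1+\frac{S_v^2}{1+2S_v}. \tag{4}$$
The number $\frac{S_v^2}{1+2S_v}$ will be called the slack at $v$. On the tree where every vertex has $d$ children, $C=\frac{dC}{1+dC}$ gives $C=\frac{d-1}d$, so $e=\frac{d-1}{2d}$. For $d=2$ we get $e=\frac14$, $S=\frac12$ and slack $\frac18$. This already settles the case of plentiful branching.

**Proof of Theorem B(2).** Apply Proposition 1 with $A_v=0$, $e_v=e=\frac{d-1}{2d}$ and $\mu_v=\frac{(d-1)^2}{4d}$. Each vertex has at least $d$ children, so $S_v\ge de=\frac{d-1}2$, and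
$$(1+S_v)(1-e)\ge\frac{d+1}2\cdot\frac{d+1}{2d}=\frac{(d-1)^2+4d}{4d}=1+\mu_v.$$
This gives both halves of (2). Here $S_o=D_oe>0$, and the bound of Proposition 1 is $D_o/S_o=1/e=\frac{2d}{d-1}$. $\square$

**Where $A\equiv0$ stops working.** Suppose $\mathbf P(Z\le1)>0$ and $\mu_v=\lambda>0$. We check that no choice of $e$ whatsoever satisfies (2) with $A\equiv0$, on almost every surviving tree. If $T$ has a leaf $v\neq o$, then $S_v=0$, the first half of (2) gives $e_v=0$, and the second gives $1+\lambda\le A_v+1$. So $A_v\ge\lambda$ at every leaf. Suppose instead that $T$ has a pipe: vertices $v_1,\dots,v_\ell\neq o$, where $v_{j+1}$ is the only child of $v_j$ for $1\le j\le\ell$. With $A\equiv0$, (2) gives $(1+e_{v_{j+1}})(1-e_{v_j})\ge1+\lambda$, so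
$$e_{v_{j+1}}\ge\frac{\lambda+e_{v_j}}{1-e_{v_j}}\ge e_{v_j}+\lambda.$$
Hence $e_{v_{\ell+1}}\ge\ell\lambda$, which is impossible once $\ell>1/\lambda$.

If $\mathbf P(Z=1)=p_1>0$, such a pipe exists a.s. on survival. On survival the generation sizes tend to infinity, and given that generation $n\geq 1$ has at least $M$ vertices, none of them starts a pipe of length $\ell$ with probability at most $(1-p_1^\ell)^M$. Now let $n\to\infty$ and then $M\to\infty$. The same argument, with $\ell=1$ and with $p_1$ replaced by $\mathbf P(Z=0)$, produces a leaf when $\mathbf P(Z=0)>0$.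

In terms of the slack: if $e_v=\frac{S_v}{1+2S_v}$, then $\frac1{e_v}=2+\frac1{S_v}$, so each step up a pipe adds $2$ to $1/e$. Above a pipe of length $\ell$ we have $e\le\frac1{2\ell}$, and the slack there is at most $S^2\le\frac1{4\ell^2}$, which cannot pay $\lambda$. The bill must be passed upward to a vertex with more slack. This is what $A$ does.

## 5. Half the escape probability on a Galton–Watson tree

From now on $T$ is the unconditioned Galton–Watson tree with root degree $Z$, and $T_1,\dots,T_Z$ are the subtrees at the children of the root. Given $Z=z$, they are independent copies of $T$. Let $p_z=\mathbf P(Z=z)$, $f(x)=\mathbf E[x^Z]$ and $q=\mathbf P(T\text{ finite})$. Recall the textbook facts for $\mathbf E[Z]>1$: $q<1$, and $q$ is a fixed point of $f$. Since $\mathbf P(Z\ge2)>0$, $f$ is strictly convex on $[0,1]$, so its only fixed points there are $q$ and $1$, $f(y)<y$ on $(q,1)$, and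
$$f'(q)<\frac{f(1)-f(q)}{1-q}=1. \tag{5}$$
For example, if $Z\in\{0,3\}$ with probability $\frac12$ each, then $f(x)=\frac{1+x^3}2$, and $f(x)=x$ becomes $(x-1)(x^2+x-1)=0$. So $q=\frac{\sqrt5-1}2$ and $f'(q)=\frac32q^2=\frac32(1-q)\approx0.573$. The inequality $f'(q)<1$ is the only place where supercriticality enters quantitatively, and it will be decisive. Also recall that on survival the size $Z_l$ of generation $l$ tends to infinity a.s.

**Definition of $e$.** Let $e^{(0)}\equiv\frac12$ and $e^{(n+1)}(T)=\frac S{1+2S}$ with $S=\sum_{i\le Z}e^{(n)}(T_i)$.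

The map $S\mapsto\frac S{1+2S}$ is increasing and bounded by $\frac12$. So $e^{(1)}\le e^{(0)}$, and by induction $e^{(n+1)}\le e^{(n)}$. The limit $e(T)\in[0,\frac12]$ satisfies
$$e(T)=\frac S{1+2S},\qquad S=\sum_{i\le Z}e(T_i). \tag{6}$$

On the binary tree the solution is $e=\frac14$, as in Section 4. In general, attach an extra parent to the root of $T$. Then $2e^{(n)}(T)$ is the probability $c_n$ that simple random walk from the root reaches generation $n$ before that parent: $c_0=1$, and the first-step computation behind (3) gives $(1-c_{n+1}(T))(1+\sum_ic_n(T_i))=1$, which is the recursion for $2e^{(n)}$. We shall not use this, but it explains the next lemma.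

**Lemma 2.** Almost surely, $e(T)>0$ if and only if $T$ is infinite. In particular $\mathbf P(e=0)=q$.

*Proof.* A single vertex has $S=0$ and $e=0$. By induction on the height and (6), $e=0$ on every finite tree.

**Step 1: constants.** We want a lower bound on $e^{(n)}$ that does not degrade with $n$. Let $r=\frac{1-q}4$, choose an integer $M$ with $Mr\ge8$, choose $l\ge1$ with $\mathbf P(Z_l\ge M)\ge\frac{1-q}2$ (possible since $Z_l\to\infty$ on survival), and put $\varepsilon=\frac1{4l}$. We claim
$$\mathbf P(e^{(n)}\ge\varepsilon)\ge r\qquad\text{for all }n. \tag{7}$$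
Since $e^{(n)}$ is nonincreasing in $n$, it suffices to treat multiples of $l$. For $n=0$ we have $e^{(0)}=\frac12\ge\varepsilon$. Assume (7) for some $n$; we prove it for $n+l$.

**Step 2: passing through $l$ generations.** Let $J$ be the number of generation-$l$ vertices $v$ with $e^{(n)}(T_v)\ge\varepsilon$. We show
$$e^{(n+l)}(T)\ge\psi_l(J),\qquad\psi_j(y)=\frac{y\varepsilon}{1+2jy\varepsilon}, \tag{8}$$
by induction on $l\ge0$, with $n$ and $\varepsilon$ fixed. For $l=0$, $J$ is the indicator of $e^{(n)}(T)\ge\varepsilon$ and $\psi_0(J)=\varepsilon J$, so (8) holds. For the step, let $J_i$ be the corresponding count in generation $l-1$ of $T_i$, so $J=\sum_iJ_i$. The function $\psi_{l-1}$ is concave on $[0,\infty)$ with $\psi_{l-1}(0)=0$, hence subadditive. Therefore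
$$S=\sum_ie^{(n+l-1)}(T_i)\ge\sum_i\psi_{l-1}(J_i)\ge\psi_{l-1}(J).$$
If $J=0$, (8) is trivial. Otherwise $\frac S{1+2S}=\frac1{2+1/S}$ is increasing in $S$, and $\frac1{\psi_{l-1}(J)}=\frac1{J\varepsilon}+2(l-1)$, so
$$e^{(n+l)}(T)\ge\frac1{2+1/\psi_{l-1}(J)}=\frac1{2l+1/(J\varepsilon)}=\psi_l(J).$$

**Step 3: many good descendants.** Given $Z_l\ge M$, the subtrees at generation $l$ are independent copies of $T$, so by (7) for $n$ the count $J$ stochastically dominates a $\mathrm{Bin}(M,r)$ variable. This variable has mean $Mr$ and variance at most $Mr$. By Chebyshev it is at least $Mr/2\ge4$ with probability at least $1-\frac{Mr}{(Mr/2)^2}=1-\frac4{Mr}\ge\frac12$. When $J\ge4$, (8) gives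
$$e^{(n+l)}(T)\ge\frac1{2l+1/(4\varepsilon)}=\frac1{3l}\ge\varepsilon.$$
The probability of this is at least $\frac12\cdot\frac{1-q}2=r$, which proves (7).

**Step 4: the fixed point.** The events $\{e^{(n)}\ge\varepsilon\}$ decrease to $\{e\ge\varepsilon\}$, so $\mathbf P(e\ge\varepsilon)\ge r>0$. By (6), $e(T)=0$ if and only if $e(T_i)=0$ for all $i$, so $\mathbf P(e=0)$ is a fixed point of $f$. It is not $1$, so it is $q$. The event $\{T\text{ finite}\}$ is contained in $\{e=0\}$ and has the same probability $q$, so the two events agree up to a null set. $\square$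

## 6. The reserve as the limit of a recursion

With $e_v=e(T_v)$, (4) turns the second half of (2) into
$$(1+S_v)A_v\ge\mu_v+\sum_{w\succ v}A_w-\frac{S_v^2}{1+2S_v}.$$
The bill at $v$ is the local bill $\mu_v$ plus the bills handed up by the children, minus the slack; the result is then discounted by $1+S_v$. The smallest solution is found by iteration from $0$.

**Definition of $a$.** Fix $\lambda>0$. Let $a_0\equiv0$ and
$$a_{n+1}(T)=\frac{\bigl[\lambda(1+Z)+\sum_{i\le Z}a_n(T_i)-\frac{S^2}{1+2S}\bigr]^+}{1+S},\qquad S=\sum_{i\le Z}e(T_i). \tag{9}$$

Since $a_1\ge0=a_0$, induction shows that $a_n$ is nondecreasing in $n$. Let $a=\lim a_n\in[0,\infty]$. The sum in (9) is finite and the positive part is continuous, so $a$ satisfies (9) with $a$ in place of both $a_n$ and $a_{n+1}$.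

For instance, on a single vertex $a_n=\lambda$ for $n\ge1$. On a finite tree all $S$ vanish, so $a_{n+1}(T)=\lambda(1+Z)+\sum_ia_n(T_i)$, and hence
$$a_n(T)\le\lambda\sum_{u\in T}(1+D_u)=\lambda(2|T|-1)\le2\lambda|T|\qquad(T\text{ finite}). \tag{10}$$
On the binary tree (where $S=\frac12$ and the slack is $\frac18$), $a_n$ is a number with
$$a_{n+1}=\tfrac23\bigl[3\lambda+2a_n-\tfrac18\bigr]^+.$$
If $\lambda\le\frac1{24}$, then $a_n=0$ for all $n$. But the same map, started above its other fixed point $\frac14-6\lambda$, grows without bound, because its slope there is $\frac43>1$. So for small $\lambda$ small bills are absorbed by the slack and large bills explode. On a random tree large bills do occur, at the tops of long pipes or large finite bushes, and we must show that they stay rare.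

**Main Lemma 3.** There are an integer $k\ge1$ and $\lambda_0>0$ such that for $\lambda=\lambda_0$: $\ \sup_n\mathbf E[a_n(T)^k;\,T\text{ infinite}]<\infty$.

**Proof of Theorem A from Main Lemma 3.** Take $\lambda=\lambda_0$. By monotone convergence $\mathbf E[a(T)^k;T\text{ infinite}]<\infty$, and by (10) $a(T)\le2\lambda_0|T|$ when $T$ is finite. So $a(T)<\infty$ a.s. For each of the countably many Ulam–Harris labels $v$, given $v\in T$ the subtree $T_v$ is again a Galton–Watson tree. Hence a.s. $A_v:=a(T_v)<\infty$ for all $v\in T$.

Put $e_v:=e(T_v)$ and $\mu_v:=\lambda_0(1+D_v)$. By (6), $1-e_v=\frac{1+S_v}{1+2S_v}$, so (4) holds. It gives $(1+S_v)(1-e_v)\ge1$, the first half of (2). Multiplied by $1+S_v$, the second half of (2) is $\mu_v+\sum_{w\succ v}A_w-\frac{S_v^2}{1+2S_v}\le(1+S_v)A_v$. This follows from the limit form of (9), because $[x]^+\ge x$. Finally, if $T$ survives, then a.s. $e(T)>0$ by Lemma 2, so $S_o>0$ by (6). Thus for a.e. $T$ given survival, Proposition 1 applies to any independent $\eta_v$ with $\mathbf E[\eta_v\mid T]\le\lambda_0(1+D_v)$. $\square$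

## 7. One inherited bill contracts in a high moment

How could one bound $a_n$? The first thought is to take expectations in (9) and drop the slack. Then the bills of the children come back multiplied by about $\mathbf E[Z/(1+S)]$. On the binary tree this factor is $\frac43$, and without the slack the recursion really diverges. Two observations repair this.

First, take a $k$-th moment with large $k$. The contribution of a single child's bill is multiplied by about $Z(1+S)^{-k}$, and for large $k$ only the event $\{S=0\}$ for the other children survives in its expectation. That event means that all siblings are finite trees, and the limiting factor is $\sum_zzp_zq^{z-1}=f'(q)<1$. So single inherited bills contract, whatever the law. On the binary tree, with one child left out of $S$, the factor is $2(1+\frac14)^{-k}$. For $k=4$ this is $2\cdot0.8^4=0.8192$.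

Second, the cross terms need two children with positive bills at once. If the probability $\delta_n$ of a positive bill is small, they are small. And $\delta_n$ is small if the moment is small, because a bill survives only if it exceeds the slack. The slack is bounded below off the event that $S$ is tiny. So we must control a moment and a probability together. This section collects the moment facts; the next one closes the loop.

Let $S_m$ denote a sum of $m$ independent copies of $e(T)$, with $S_m=0$ for $m\le0$. It is stochastically increasing in $m$. Let $b=\mathbf E[e(T)]$, which is positive by Lemma 2. Since $0\le e\le\frac12$, Hoeffding's inequality gives, for $m\ge1$,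
$$\mathbf P(S_m\le bm/2)\le\exp\Bigl(-\frac{2(bm/2)^2}{m/4}\Bigr)=e^{-2b^2m}.$$

**Fact 1.** For integers $k\ge1$ and $s\in(0,1]$,
$$B_k(s):=\sup_{z\ge0}\mathbf E\Bigl[\Bigl(\frac{1+z}{s+S_{(z-k)^+}}\Bigr)^k\Bigr]<\infty,$$
the supremum being over integers $z$. This is how we do without moments of $Z$: many children make $S$ proportionally large.

*Proof.* For $z\le k$ the expectation is at most $((1+k)/s)^k$. For $z>k$, split according to whether $S_{z-k}>b(z-k)/2$. The expectation is at most
$$\Bigl(\frac{1+z}{s+b(z-k)/2}\Bigr)^k+\Bigl(\frac{1+z}s\Bigr)^ke^{-2b^2(z-k)},$$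
which is bounded in $z$. $\square$

**Fact 2.** With $(S_m)$ independent of $Z$, $\ \mathbf E[Z(1+S_{Z-1})^{-k}]\to f'(q)<1$ as $k\to\infty$.

*Proof.* As $k\to\infty$, $(1+S_{Z-1})^{-k}$ decreases to $\mathbf 1\{S_{Z-1}=0\}$. The dominating variable $Z(1+S_{Z-1})^{-1}$ has expectation at most $B_1(1)<\infty$ by Fact 1 with $k=1$. By dominated convergence the limit is $\mathbf E[Z\mathbf 1\{S_{Z-1}=0\}]$. By Lemma 2, $\mathbf P(S_m=0)=q^m$ (with $0^0=1$), so the limit is $\sum_{z\ge1}zp_zq^{z-1}=f'(q)$, and (5) applies. $\square$

Fix from now on an integer $k\ge2$ with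
$$\theta:=\mathbf E[Z(1+S_{Z-1})^{-k}]<1,\qquad\text{and write }B=B_k(1).$$
The term $z=0$ in the supremum shows $B\ge1$.

**Fact 3.** $\mathbf E[|T|^k;\,T\text{ finite}]<\infty$. (Finite bushes leave bills that the slack does not reduce, so their sizes must be controlled directly.)

*Proof.* If $q=0$ there is nothing to prove. If $q>0$, pick $y\in(q,1)$ and put $\sigma=y/f(y)>1$. Let $Y_h=\mathbf E[\sigma^{|T|};\text{height}(T)\le h]$. Then $Y_0=\sigma f(0)\le\sigma f(y)=y$. Decomposing at the root, $Y_{h+1}=\sigma f(Y_h)$, so $Y_h\le y$ implies $Y_{h+1}\le\sigma f(y)=y$. Letting $h\to\infty$, $\mathbf E[\sigma^{|T|};T\text{ finite}]\le y$. Since $\sigma>1$, $n^k$ is at most a constant times $\sigma^n$. $\square$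

**Fact 4.** Let $u_i=2|T_i|\mathbf 1\{T_i\text{ finite}\}$, $U=1+Z+\sum_{i\le Z}u_i$ and $S=\sum_{i\le Z}e(T_i)$. Then $C_s:=\mathbf E\bigl[(U/(s+S))^k\bigr]^{1/k}<\infty$ for all $s\in(0,1]$.

*Proof.* Given $Z=z$, $U=1+\sum_{i\le z}(1+u_i)$ is a sum of $1+z$ terms, so by convexity $U^k\le(1+z)^{k-1}\bigl[1+\sum_{i\le z}(1+u_i)^k\bigr]$. In the $i$-th term of the sum, bound $S$ below by the sum over the children other than $i$. That sum is independent of $T_i$ and distributed as $S_{z-1}$, so the expectation of $(1+u_i)^k(s+S)^{-k}$ is at most $\mathbf E[(1+u_1)^k]\,\mathbf E[(s+S_{z-1})^{-k}]$. The term $1$ obeys the same bound. Adding the $1+z$ terms, the conditional expectation of $(U/(s+S))^k$ is at most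
$$(1+z)^k\,\mathbf E[(1+u_1)^k]\,\mathbf E[(s+S_{z-1})^{-k}]\le B_k(s)\,\mathbf E[(1+u_1)^k],$$
where we used that $S_{z-1}$ dominates $S_{(z-k)^+}$. The right side is finite by Fact 3. $\square$

## 8. Closing the loop between the size and the frequency of bills

Let
$$b_n=a_n(T)\mathbf 1\{T\text{ infinite}\},\qquad x_n=\mathbf E[b_n^k],\qquad\delta_n=\mathbf P(b_n>0),\qquad b_n^i=b_n(T_i).$$
If $T_i$ is finite, (10) gives $a_n(T_i)\le\lambda u_i$; if it is infinite, $a_n(T_i)=b_n^i$. So $\lambda(1+Z)+\sum_ia_n(T_i)\le\lambda U+\sum_ib_n^i$, and when $T$ is infinite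
$$b_{n+1}\le\frac{\bigl[\lambda U+\sum_ib_n^i-\frac{S^2}{1+2S}\bigr]^+}{1+S}. \tag{11}$$
Throughout, $x_n<\infty$ is assumed; the induction at the end guarantees it. Note that $b_n^i$ and $e(T_i)$ depend on $T_i$ only, so given $Z=z$ they are independent of everything attached to the other children.

**Step 1: the moment.** The purpose is to prove
$$x_{n+1}^{1/k}\le\lambda C_1+\bigl((\theta+B\delta_n)x_n\bigr)^{1/k}. \tag{12}$$
Here we drop the slack in (11). By Minkowski's inequality and Fact 4, it suffices to show $\mathbf E\bigl[(\sum_ib_n^i)^k(1+S)^{-k}\bigr]\le(\theta+B\delta_n)x_n$. Condition on $Z=z$ and expand the $k$-th power multinomially.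

The diagonal terms are $\mathbf E[(b_n^i)^k(1+S)^{-k}]$. Dropping the index $i$ from $S$, each is at most $x_n\mathbf E[(1+S_{z-1})^{-k}]$. There are $z$ of them, and averaging $z\,\mathbf E[(1+S_{z-1})^{-k}]\,x_n$ over $Z$ gives $\theta x_n$.

Consider an off-diagonal term, with $j$ distinct indices, $2\le j\le k$ and $j\le z$, and exponents $\alpha_1+\dots+\alpha_j=k$, all $\alpha_l\ge1$. Drop these $j$ indices from $S$. By independence the expectation is at most $\prod_l\mathbf E[b_n^{\alpha_l}]\cdot\mathbf E[(1+S_{z-j})^{-k}]$. Since $b_n^\alpha=b_n^\alpha\mathbf 1\{b_n>0\}$, Hölder's inequality gives $\mathbf E[b_n^\alpha]\le x_n^{\alpha/k}\delta_n^{1-\alpha/k}$. The exponents add up to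
$$\prod_l\mathbf E[b_n^{\alpha_l}]\le x_n\,\delta_n^{\,j-1}\le x_n\delta_n.$$
(For $k=2$ this is just $(\mathbf E b_n)^2\le x_n\delta_n$, by Cauchy–Schwarz.) The multinomial coefficients sum to at most $z^k$, and $S_{z-j}$ stochastically dominates $S_{(z-k)^+}$. So the off-diagonal terms together contribute at most $z^k\,\mathbf E[(1+S_{(z-k)^+})^{-k}]\,x_n\delta_n\le Bx_n\delta_n$. This proves (12).

**Step 2: the probability.** The purpose is to prove, for every $s\in(0,1]$,
$$\delta_{n+1}\le\mathbf P(0<S<s)+\Bigl(\frac6s\Bigr)^k\Bigl(\lambda C_s+(B_k(s)x_n)^{1/k}\Bigr)^k. \tag{13}$$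
This is where the slack works. If $b_{n+1}>0$, then $T$ is infinite, so a.s. $e(T)>0$ and hence $S>0$; moreover $\lambda U+\sum_ib_n^i>\frac{S^2}{1+2S}$ by (11). Either $0<S<s$, or $S\ge s$. In the second case, since $\frac S{1+2S}$ is increasing and $s\le1$,
$$\frac{S^2}{1+2S}\ge\frac s{1+2s}\,S\ge\frac s3\,S\ge\frac s6(s+S),$$
so that $\frac{\lambda U+\sum_ib_n^i}{s+S}>\frac s6$. By Markov's inequality for the $k$-th moment and Minkowski's inequality, this has probability at most $(6/s)^k\bigl(\lambda C_s+\mathbf E[(\sum_ib_n^i)^k(s+S)^{-k}]^{1/k}\bigr)^k$. Given $Z=z$ we have $(\sum_{i\le z}b_n^i)^k\le z^{k-1}\sum_{i\le z}(b_n^i)^k$. Dropping the index $i$ from $S$ in the $i$-th term, the conditional expectation of $(\sum_ib_n^i)^k(s+S)^{-k}$ is at most $z^kx_n\mathbf E[(s+S_{z-1})^{-k}]\le B_k(s)x_n$. This proves (13).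

**Step 3: choosing the constants in the right order.** Inequality (12) needs $\delta_n$ small, and (13) needs $x_n$ small. The circle closes because $x_n$ may be required to be as small as we like once the target for $\delta_n$ is fixed, and $\lambda$ is chosen last. Let
$$\theta'=\frac{1+\theta}2<1,\qquad\delta_*=\frac{1-\theta}{2B},\qquad\text{so that }\theta+B\delta_*=\theta'.$$
Then choose successively:

1. $s\in(0,1]$ with $\mathbf P(0<S<s)\le\delta_*/2$, possible because $\mathbf P(0<S<s)\to0$ as $s\downarrow0$;
2. $x_*>0$ with $(12/s)^kB_k(s)\,x_*\le\delta_*/2$;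
3. $\lambda=\lambda_0>0$ with $\lambda C_s\le(B_k(s)x_*)^{1/k}$ and $\lambda C_1\le(1-\theta'^{1/k})x_*^{1/k}$.

This is legitimate because $\theta,B,B_k(s),C_1,C_s$ do not depend on $\lambda$: they are built from $e$, $S$ and $U$, which do not involve $\lambda$.

**Step 4: induction.** We show $x_n\le x_*$ and $\delta_n\le\delta_*$ for all $n$. At $n=0$ both are $0$. If they hold for $n$, then (12) gives
$$x_{n+1}^{1/k}\le(1-\theta'^{1/k})x_*^{1/k}+(\theta'x_*)^{1/k}=x_*^{1/k},$$
and (13) gives
$$\delta_{n+1}\le\frac{\delta_*}2+\Bigl(\frac6s\Bigr)^k\bigl(2(B_k(s)x_*)^{1/k}\bigr)^k=\frac{\delta_*}2+\Bigl(\frac{12}s\Bigr)^kB_k(s)\,x_*\le\delta_*.$$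
So $\sup_n\mathbf E[a_n(T)^k;T\text{ infinite}]\le x_*$. This proves Main Lemma 3, and with it Theorem A: a transient regime exists for every law with $\mathbf E[Z]>1$, in particular whenever also $\mathbf P(Z\le1)>0$. $\square$

## 9. The mean threshold and the exponent of the degree

**Proof of Theorem B(1).** If $\mathbf E[Z]>1$, use Theorem A. Suppose $\mathbf E[Z]\le1$ and survival has positive probability. A Galton–Watson process with $\mathbf E[Z]\le1$ dies out a.s. unless $Z\equiv1$. So $Z\equiv1$ and $T=\mathbb N$, where the model is recurrent for all $\lambda>0$ by the example in Section 2. No transient regime exists. $\square$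

Theorem B(2) was proved in Section 4.

**Proof of Theorem B(3).** Fix $\beta>1$. We build a tree with such irregular degrees that the first frog, again and again, finds a vertex whose degree dwarfs the product of all degrees seen before. The frogs there are so numerous that some of them walk straight home. Let $Z=1$ with probability $\frac12$, and otherwise $Z=\lceil\exp(e^Y)\rceil$ with $\mathbf P(Y>y)=1/y$ for $y\ge1$.

**Step 1: an i.i.d. sequence of degrees.** Let $u_0=o,u_1,u_2,\dots$ be the vertices in the order in which the initial frog discovers them. The list is infinite, because $T$ is infinite ($Z\ge1$) and the walk a.s. leaves every finite set. Put $D_m:=D_{u_m}$. Under the annealed law (tree and walk both random) the $D_m$, $m\ge0$, are i.i.d. with the law of $Z$: the walk up to the discovery of $u_m$ depends only on its own randomness and on the offspring numbers of $u_0,\dots,u_{m-1}$, so the offspring number of $u_m$ is still fresh.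

**Step 2: a record of enormous size.** We bound from below the probability of a suitable event $G_N$. Let $N\ge2$ be an integer. Call the index $j$ large if $D_j$ is of the second type with $Y_j>N$; this has probability $\frac1{2N}$. Let $m$ be the first large index and
$$G_N=\{N\le m<2N,\;Y_m>2N\}.$$
Given that $m$ is the first large index, $Y_m>2N$ has probability $\frac{1/(2N)}{1/N}=\frac12$. So
$$\mathbf P(G_N)=\Bigl(1-\frac1{2N}\Bigr)^N\Bigl(1-\Bigl(1-\frac1{2N}\Bigr)^N\Bigr)\frac12\;\longrightarrow\;\tfrac12e^{-1/2}(1-e^{-1/2})>0.$$
On $G_N$ each $j<m$ has $D_j\le1+e^{e^N}$. Since $2+x\le x^2$ for $x\ge2$,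
$$\prod_{j<m}(1+D_j)\le\bigl(2+e^{e^N}\bigr)^{2N}\le e^{4Ne^N},\qquad\text{while}\qquad D_m^{\beta-1}\ge e^{(\beta-1)e^{2N}}.$$
For $N$ large, $(\beta-1)e^{2N}\ge4Ne^N$, and then $D_m^{\beta-1}\ge\prod_{j<m}(1+D_j)$.

**Step 3: infinitely many records, almost surely.** Let
$$R=\Bigl\{D_m^{\beta-1}\ge\prod_{j<m}(1+D_j)\text{ for infinitely many }m\Bigr\}.$$
If $G_N$ occurs for infinitely many $N$, then $R$ occurs, because $m\ge N$. By Fatou's lemma $\mathbf P(\limsup_NG_N)\ge\limsup_N\mathbf P(G_N)>0$, so $\mathbf P(R)>0$. Permuting the first $L$ entries $D_0,\dots,D_{L-1}$ changes neither $D_m$ nor the product $\prod_{j<m}(1+D_j)$ when $m\ge L$. So $R$ is invariant under finite permutations of the i.i.d. sequence, and $\mathbf P(R)=1$ by the Hewitt–Savage law.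

**Step 4: frogs that walk straight home.** Every frog at every $u_m$, $m\ge1$, is eventually woken, since the initial frog visits $u_m$. All ancestors of $u_m$ lie among $u_0,\dots,u_{m-1}$. A frog at $u_m$ steps to the parent with probability $\frac1{1+D_m}$, and from an ancestor $u_j\ne o$ the next step goes up with probability $\frac1{1+D_j}$. So it goes straight to the root in its first steps with probability at least $\bigl[(1+D_m)\prod_{j<m}(1+D_j)\bigr]^{-1}$.

Given $T$ and the path of the initial frog, the numbers of frogs at $u_m$ that do this are, by Poisson thinning, independent Poisson variables for $m\ge1$, with means at least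
$$\frac{\lambda(1+D_m)^\beta}{(1+D_m)\prod_{j<m}(1+D_j)}=\frac{\lambda(1+D_m)^{\beta-1}}{\prod_{j<m}(1+D_j)}.$$
On $R$ these are at least $\lambda$ for infinitely many $m$. For each such $m$ the variable is nonzero with probability at least $1-e^{-\lambda}$. By the second Borel–Cantelli lemma, a.s. infinitely many of them are nonzero, so infinitely many frogs visit the root. This holds a.s. under the annealed law, hence the model is recurrent on a.e. $T$, for every $\lambda>0$. $\square$
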